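# Nakajima quiver varieties for finite subgroups of $\mathrm{SL}_2(\mathbb C)$ are reduced

## The theorem and its vocabulary

**Theorem 1.** For every finite subgroup $\Gamma\subset\mathrm{SL}_2(\mathbb C)$ with McKay quiver $Q$, all $\mathbf v,\mathbf w\in\mathbb Z_{\ge0}^{Q_0}$ and all stability parameters $\theta$ with $\theta(1,\mathbf v)=0$, the Nakajima quiver variety $\mathfrak M_\theta(\mathbf v,\mathbf w)$, as a scheme, is reduced.

The method gives more.

**Theorem 2.** Let $Q$ be any finite quiver, $\alpha$ a dimension vector, $\lambda\in\mathbb C^{Q_0}$ and $\theta\in\mathbb Q^{Q_0}$ with $\theta\cdot\alpha=0$. Then the GIT quotient scheme $\mathfrak M^\lambda_\theta(\alpha)=\mu_\alpha^{-1}(\lambda)/\!/_{\!\theta}\,\mathrm{GL}(\alpha)$ is reduced.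

The question behind Theorem 1 is recorded as an open research question in S. Gammelgaard, Á. Gyenge, "Noncommutative projective partial resolutions and quiver varieties", arXiv:2406.00709 (2024). Let us unpack the words.

**McKay quiver.** Let $\rho_i$, $i\in Q_0$, be the irreducible representations of $\Gamma$. The McKay quiver $Q$ has vertex set $Q_0$ and $\dim\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes\mathbb C^2)$ arrows $i\to j$. This number is symmetric in $i,j$, so we may fix a subset $Q_1'\subset Q_1$ and a fixed-point-free involution $a\mapsto a^*$ of $Q_1$ that reverses arrows, such that each arrow lies in exactly one of $Q_1'$ and $(Q_1')^*$. In other words, $Q$ is the double of $(Q_0,Q_1')$. For $\Gamma=1$ there is one vertex with two loops $x,\ y=x^*$. For $\Gamma=\{\pm1\}$ there are two vertices $0$ (trivial) and $1$ (sign); since $\rho_0\otimes\mathbb C^2=\rho_1^{\oplus2}$ and conversely, there are arrows $a_1,a_2:0\to1$ and $a_1^*,a_2^*:1\to0$.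

**Framing and relation.** Given $\mathbf w$, the quiver $Q^{\mathbf w}$ has one more vertex $\infty$ and, for $i\in Q_0$ and $1\le k\le\mathbf w_i$, arrows $b_{i,k}:\infty\to i$ and $b_{i,k}^*:i\to\infty$. Put $Q_1'^{\mathbf w}=Q_1'\cup\{b_{i,k}\}$ and
$$\rho=\sum_{a\in Q_1'^{\mathbf w}}(aa^*-a^*a),$$
where a product of arrows is read like a composition of maps, right factor first. The framed preprojective algebra $\Pi^{\mathbf w}$ is $\mathbb CQ^{\mathbf w}$ modulo the two-sided ideal generated by $\rho$.

**The scheme of representations.** $\mathrm{Rep}(\Pi^{\mathbf w},(1,\mathbf v))$ is the closed subscheme, cut out by the matrix entries of $\rho$, of the vector space of representations of $Q^{\mathbf w}$ on $\mathbb C\oplus\bigoplus_i\mathbb C^{\mathbf v_i}$. The group $G=\prod_{i\in Q_0}\mathrm{GL}(\mathbf v_i)$ acts by change of basis.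

**Stability and quotient.** Here $\theta\in\mathbb Q^{Q_0^{\mathbf w}}$, $\theta(d)=\sum_x\theta_xd_x$ over all vertices including $\infty$, and $\theta(1,\mathbf v)=0$. A module $M$ of dimension $(1,\mathbf v)$ is $\theta$-semistable if $\theta(\dim N)\ge0$ for every nonzero submodule $N\subset M$. Choose $m>0$ with $m\theta$ integral, put $\chi(g)=\prod_{i\in Q_0}\det(g_i)^{m\theta_i}$ and
$$\mathfrak M_\theta(\mathbf v,\mathbf w)=\mathrm{Proj}\bigoplus_{n\ge0}\mathbb C[\mathrm{Rep}(\Pi^{\mathbf w},(1,\mathbf v))]^{G,\chi^n},\qquad \mathbb C[\,\cdot\,]^{G,\chi^n}=\{f:f(g\cdot x)=\chi(g)^nf(x)\}.$$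
By King's theorem the $\chi$-semistable points are the $\theta$-semistable modules. The scheme is a coarse moduli space of these up to $S$-equivalence: every semistable module has a filtration with $\theta$-stable quotients of $\theta$-value $0$, and two modules are identified when these quotients agree with multiplicity. Each class has exactly one polystable member, the direct sum of its stable quotients.

The issue is the word *scheme*. Nothing in the definition says that the entries of $\rho$ generate a radical ideal, and a nilpotent function could survive into the invariants. In Theorem 2, $\mu_\alpha^{-1}(\lambda)$ is the analogous scheme with $\rho_i=\lambda_i$ at each vertex; precise notation follows after some examples.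

## Small cases by hand

Take $\Gamma=1$, $\mathbf v=1$. Then $x,y$ are scalars, $[x,y]=0$, and the relation at the vertex is $\sum_kb_kb_k^*=0$.

If $\mathbf w=0$, the quotient is $\mathbb C^2$.

If $\mathbf w=1$, the representation scheme is $\mathbb C^2\times\{bb^*=0\}$. For $\theta=0$ the invariants are generated by $x,y,b^*b$, and $b^*b=0$, so the quotient is $\mathbb C^2$. For $\theta=(\theta_\infty,\theta_0)=(-1,1)$ the semi-invariants of weight $\chi^n$ form $\mathbb C[x,y]\,b^n$, and $\mathrm{Proj}$ is again $\mathbb C^2$.

If $\mathbf w=2$, the invariants of $(b_1,b_2,b_1^*,b_2^*)$ are generated by the entries of the $2\times2$ matrix $B=(b_k^*b_l)$, which satisfies $\det B=0$ and $\operatorname{tr}B=0$. Granting that these are all relations (Lemma 7 below), the quotient is $\mathbb C^2$ times the cone $\operatorname{Spec}\mathbb C[p,q,r]/(p^2+qr)$, which is reduced.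

Take $\Gamma=\{\pm1\}$, $\mathbf v=(1,1)$, $\mathbf w=0$. The relation is $a_1a_1^*+a_2a_2^*=0$. The invariants are the entries of the rank-one matrix $(a_i^*a_j)$, now with trace $0$: the same cone, which is $\operatorname{Spec}\mathbb C[x,y]^\Gamma$.

Finally take $\Gamma=\{\pm1\}$, $\mathbf v=(2,0)$, $\mathbf w=(1,0)$. Now $b\in\mathbb C^2$ and $c=b^*\in(\mathbb C^2)^*$ satisfy $bc=0$, that is, $b_ic_j=0$ for all $i,j$. The invariants of $\mathrm{GL}_2$ are the polynomials in the scalar $B=cb=\operatorname{tr}(bc)$, which is $0$ modulo the relations. So the quotient is a point. Observe *which* relation kills $B$. The relation $bc=0$ also gives $B^2=c(bc)b=0$, but $B^2=0$ alone would leave the non-reduced ring $\mathbb C[B]/(B^2)$. It is the trace that saves us. This example returns in Lemma 6.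

## Moment maps, forms and reductive groups

**Double quivers.** From now on $Q$ is a finite quiver that has *not* been doubled. For Theorem 1 it will be the one with arrows $Q_1'^{\mathbf w}$. The double $\overline Q$ has arrows $a,a^*$ for $a\in Q_1$, with $a^{**}=a$, $\varepsilon_a=1$, $\varepsilon_{a^*}=-1$ for $a\in Q_1$; $t(a),h(a)$ are tail and head. Then $\rho=\sum_{a\in\overline Q_1}\varepsilon_aaa^*$, and $\rho_i=e_i\rho e_i=\sum_{h(a)=i}\varepsilon_aaa^*$.

**The form.** Let $(e_i,e_j)=2\delta_{ij}-\#\{\text{arrows }i\to j\text{ in }\overline Q\}$, $q(\alpha)=\frac12(\alpha,\alpha)$, $p=1-q$. A vertex with $l$ loops in $Q$ has $(e_i,e_i)=2-2l$; in particular $q$ is integer valued. We write $n_{ij}=-(e_i,e_j)\ge0$ for $i\ne j$.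

**Moment map.** Let $X=\mathrm{Rep}(\overline Q,\alpha)$, $\mathrm{GL}(\alpha)=\prod_i\mathrm{GL}(\alpha_i)$, and $\omega(x,x')=\sum_{a\in\overline Q_1}\varepsilon_a\operatorname{tr}(a\,a'^*)$. This is a $\mathrm{GL}(\alpha)$-invariant symplectic form. For any linear symplectic action, the *quadratic moment map* is $\mu^\xi(x)=\frac12\omega(\xi x,x)$. Since $\omega(\xi y,x)=-\omega(y,\xi x)=\omega(\xi x,y)$, we get $d\mu^\xi_x=\omega(\xi x,\cdot)$. For our $X$ we have $(\xi x)_a=\xi_{h(a)}a-a\xi_{t(a)}$, so
$$\mu^\xi(x)=\tfrac12\sum_a\varepsilon_a\operatorname{tr}(\xi aa^*)-\tfrac12\sum_a\varepsilon_a\operatorname{tr}(\xi a^*a)=\operatorname{tr}(\xi\rho(x)),\tag{1}$$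
because replacing $a$ by $a^*$ in the second sum changes the sign of $\varepsilon_a$. The scheme $\mu_\alpha^{-1}(\lambda)$ is cut out by the entries of all $\rho_i-\lambda_i$. Put
$$R_Q(\alpha)=\mathbb C[\mu_\alpha^{-1}(0)]^{\mathrm{GL}(\alpha)}.$$
Reversing an arrow through $(a,a^*)\mapsto(a^*,-a)$ changes nothing up to isomorphism. If $\operatorname{supp}\alpha$ is disconnected, $R_Q(\alpha)$ is the tensor product over the components. Over $\mathbb C$, tensor products of reduced algebras are reduced, and tensor products of domains are domains.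

**Two groups.** For $\alpha=(1,\mathbf v)$ we have $\mathrm{GL}(\alpha)=G\cdot\mathbb C^*$, where the scalars $\mathbb C^*$ act trivially on $X$. The character $\prod_x\det(g_x)^{m\theta_x}$ restricts to $\chi$ on $G$ and is trivial on scalars because $\theta(\alpha)=0$. So $G$ and $\mathrm{GL}(\alpha)$ have the same (semi-)invariants. Moreover $\sum_x\operatorname{tr}\rho_x=0$ identically (the terms of $a$ and $a^*$ cancel), so the scalar relation at $\infty$ follows from the others. Hence $\mathfrak M_\theta(\mathbf v,\mathbf w)=\mathfrak M^0_\theta(\alpha)$.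

**Dynkin and extended Dynkin.** "Extended Dynkin" means $\tilde A_n$ $(n\ge0)$, $\tilde D_n$, $\tilde E_n$, where $\tilde A_0$ is one vertex with one loop. The radical of the form is $\mathbb Z\delta$ with $\delta$ strictly positive and having a coordinate equal to $1$; the form is positive semidefinite, and it is positive definite for Dynkin quivers. By McKay, the extended Dynkin quivers are exactly those whose doubles are McKay quivers, with $\delta_i=\dim\rho_i$.

A connected quiver with positive semidefinite form is Dynkin or extended Dynkin: a vertex with a loop has $(e_i,e_i)\le0$, hence $=0$, so it has exactly one loop and $e_i$ lies in the radical. Then no other arrow meets $i$ and the quiver is $\tilde A_0$. The loop-free case is the classical classification.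

Also, if a connected quiver has a strictly positive radical vector $\alpha$, then $(e_i,e_i)\alpha_i=\sum_{j\ne i}n_{ij}\alpha_j$, and therefore
$$(\beta,\beta)=\tfrac12\sum_{i\ne j}n_{ij}\alpha_i\alpha_j\Big(\frac{\beta_i}{\alpha_i}-\frac{\beta_j}{\alpha_j}\Big)^2\ge0.\tag{2}$$
So the form is semidefinite and not definite, the quiver is extended Dynkin, and $\alpha$ is a positive multiple of $\delta$.

**Reductivity.** Let a reductive group $H$ act rationally on an algebra $A$. Taking invariants is exact, so $(A/I)^H=A^H/I^H$ and $(I+I')^H=I^H+I'^H$ for $H$-stable ideals. The Reynolds operator is $A^H$-linear, so if $f_1,\dots,f_r$ are invariant, then $(\sum Af_j)^H=\sum A^Hf_j$.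

**Fact 3.** Let $H$ be reductive. If two symplectic $H$-modules are isomorphic as $H$-modules, they are isomorphic as symplectic $H$-modules.

*Proof.* Decompose into isotypic parts $V\otimes M$, with $V$ irreducible and $M$ a multiplicity space. An invariant form pairs $V\otimes M$ nontrivially only with $V^*\otimes M'$. If $V\not\cong V^*$, the form is the canonical pairing of $V$ and $V^*$ tensored with a perfect pairing $M\times M'\to\mathbb C$. If $V$ is self-dual and orthogonal (respectively symplectic), $V\otimes M$ is orthogonal to the other parts, and its form is the invariant form of $V$ tensored with a nondegenerate skew (respectively symmetric) form on $M$. Over $\mathbb C$, perfect pairings, nondegenerate skew forms and nondegenerate symmetric forms are determined up to isomorphism by dimension. $\square$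

An equivariant linear symplectic isomorphism carries quadratic moment maps into each other.

## Crawley-Boevey's theorem and three places where it does not apply

The natural attempt is to show that $\mu_\alpha^{-1}(0)$ itself is reduced; then its invariant rings are too. There is a powerful tool. Recall Kac's theorem: positive roots of $Q$ are the dimension vectors of indecomposable representations (so the positive roots supported on a full subquiver $K$ are the positive roots of $K$), and a nonzero $\alpha\ge0$ with connected support and $(\alpha,e_i)\le0$ for all $i$ is a root. Let $\Sigma_0$ be the set of positive roots $\alpha$ with $p(\alpha)>\sum_tp(\beta^t)$ for every decomposition $\alpha=\beta^1+\dots+\beta^r$, $r\ge2$, into positive roots.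

**Theorem 4** (Crawley-Boevey, *Geometry of the moment map for representations of quivers*, Compositio Math. 126 (2001), Thm 1.2, for $\lambda=0$). If $\alpha\in\Sigma_0$, then $\mu_\alpha^{-1}(0)$ is a reduced and irreducible complete intersection. Hence $R_Q(\alpha)$ is a domain.

The hypothesis fails already in small cases, in three ways.

First, a loop-free vertex may carry too large a space. In the last example of the previous computations, $b_ic_j=0$ is a system of four equations in four unknowns whose zero set has dimension $2$, and $p=-2$.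

Second, for $\Gamma=1$, $\mathbf w=0$, $\mathbf v=n\ge2$ we have $p(n)=1<n=n\,p(1)$. Here $\mu^{-1}(0)$ is the scheme of pairs of commuting $n\times n$ matrices. We shall not need to know whether it is reduced.

Third, for $\Gamma=1$, $\mathbf w=1$ and $\alpha=(1,n)$, $n\ge1$, we have $p(1,n)=n=p(1,0)+n\,p(0,1)$, and the strict inequality fails by nothing at all.

Reducedness of $\mu^{-1}(0)$ is also more than we need: if $\mathbb C^*$ acts on $\mathbb C[t]/(t^2)$ with $t$ of weight $1$, the invariant ring is $\mathbb C$. So in the three bad situations we work with the ring of *invariants* directly. At an overloaded loop-free vertex we lower the dimension without changing $R_Q(\alpha)$ as a ring. For multiples of $\delta$ we compute $R$ by trace identities. When one arrow joins two parts, we show that no invariant sees that arrow. Before that, we must get rid of $\theta$ and $\lambda$.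

## A formal slice: from $\theta$ and $\lambda$ to a local quiver at the origin

**Proposition 5.** Let $Q,\alpha,\lambda,\theta$ be as in Theorem 2. Let $\bar x$ be a closed point of $\mathfrak M=\mathfrak M^\lambda_\theta(\alpha)$, represented by the polystable module $M=\bigoplus_tM_t^{\oplus m_t}$ with pairwise non-isomorphic $\theta$-stable $M_t$, and let $\beta_t=\dim M_t$. Let $Q_{loc}$ be the quiver with vertices $t$, with $p(\beta_t)$ loops at $t$ and $-(\beta_s,\beta_t)$ arrows joining $s\ne t$ (these numbers are $\ge0$). Then $\widehat{\mathcal O}_{\mathfrak M,\bar x}$ is isomorphic to the completion of $R_{Q_{loc}}(m)$ at the maximal ideal of the origin. In particular, if $R_{Q_{loc}}(m)$ is reduced, then $\mathfrak M$ is reduced at $\bar x$.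

*Example.* Let $\Gamma=1$, $\mathbf w=1$, $\mathbf v=n$, $\theta=0$. Consider $M=S_\infty\oplus\bigoplus_s\mathbb C_{p_s}^{\oplus m_s}$, where $S_\infty$ has dimension $(1,0)$, and $\mathbb C_p$ has dimension $(0,1)$ with $(x,y)$ acting by $p\in\mathbb C^2$; the $p_s$ are distinct. Then $p(1,0)=0$, $p(0,1)=1$, $-((1,0),(0,1))=1$ and $((0,1),(0,1))=0$. So $Q_{loc}$ has a loop-free vertex $\infty$ and one one-loop vertex for each $s$, joined to $\infty$ by a single arrow.

*Proof.* The last sentence first: $R_{Q_{loc}}(m)$ is finitely generated over $\mathbb C$, so its localizations are excellent; if it is reduced, so is its completion, and $\mathcal O_{\mathfrak M,\bar x}$ embeds in its completion.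

**Step 1: pass to a slice.** The aim is to replace $\mathrm{GL}(\alpha)$ by the stabilizer of a point. Write $G=\mathrm{GL}(\alpha)$, $Z=\mu_\alpha^{-1}(\lambda)$. Choose a semi-invariant $f$ on $Z$ of positive weight that does not vanish at $\bar x$; by reductivity it lifts to a semi-invariant on $X$. Then $\bar x\in D_+(f)=\operatorname{Spec}\mathbb C[Z_f]^G$, and $\bar x$ corresponds to a unique closed orbit $Gx\subset Z_f$. This orbit is closed in $X_f$. It is also closed in $Z^{ss}$, because $Z_f$ is the preimage of $D_+(f)$ in $Z^{ss}$, so that the fibre over $\bar x$, which is closed in $Z^{ss}$, lies in $Z_f$. By King (1994, Prop. 3.2), $x$ is polystable, so it represents $M$. By Schur's lemma for stable modules (all have $\theta$-value $0$), $\mathrm{Hom}(M_s,M_t)$ is $\mathbb C$ if $s=t$ and $0$ otherwise, so $H:=G_x=\mathrm{Aut}(M)=\prod_t\mathrm{GL}(m_t)$.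

Luna's étale slice theorem for the smooth affine $G$-variety $X_f$ gives a smooth affine locally closed $H$-stable $N\subset X_f$ through $x$ with $T_xX=\mathfrak gx\oplus T_xN$, such that, with $U=X_f/\!/G$ and $U'=N/\!/H$, the map $U'\to U$ is étale and $G\times_HN\cong X_f\times_UU'$. The closed subscheme $Z_f\times_UU'$ of $G\times_HN$ is the preimage of $Z$. Since the ideal of $Z$ is $G$-stable, the preimage of $Z$ in $G\times N$ under $(g,n)\mapsto gn$ is $G\times(N\cap Z)$, with scheme-theoretic intersection. So $Z_f\times_UU'=G\times_H(N\cap Z)$. Take $G$-invariants: on the right we get $\mathbb C[N\cap Z]^H$; on the left, since invariants commute with flat base change, $\mathbb C[Z_f]^G\otimes_{\mathbb C[U]}\mathbb C[U']$. Thus $(N\cap Z)/\!/H\to Z_f/\!/G$ is étale, and the completed local rings at the images of $x$ agree.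

**Step 2: invariants and completion.** The aim is to show that the completion of an invariant ring is computed from the completed ring with its $H$-action. Let $A$ be a finitely generated commutative algebra with rational $H$-action, $\mathfrak m$ an $H$-stable maximal ideal with residue field $\mathbb C$, and $\mathfrak m_0=\mathfrak m\cap A^H$. We claim that the $\mathfrak m_0$-adic completion of $A^H$ is $\varprojlim(A/\mathfrak m^k)^H$.

By reductivity $(A/\mathfrak m^k)^H=A^H/(\mathfrak m^k)^H$, so we must compare the filtrations $\mathfrak m_0^k$ and $(\mathfrak m^k)^H$. Clearly $\mathfrak m_0^k\subset(\mathfrak m^k)^H$. Conversely, the Rees algebra $\bigoplus_{k\ge0}\mathfrak m^kT^k$ is finitely generated with rational $H$-action, so its invariant ring is generated by $A^H$ and finitely many $c_iT^{k_i}$ with $1\le k_i\le d$ and $c_i\in(\mathfrak m^{k_i})^H\subset\mathfrak m_0$. An element of $(\mathfrak m^k)^HT^k$ is an $A^H$-combination of monomials in these with $\sum k_i=k$; each has at least $\lceil k/d\rceil$ factors. Hence $(\mathfrak m^k)^H\subset\mathfrak m_0^{\lceil k/d\rceil}$,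 which proves the claim.

So it suffices to find an $H$-equivariant isomorphism between $\widehat{\mathcal O}_{N\cap Z,x}$ and the completion at $0$ of $\mathbb C[\mu_H^{-1}(0)]$, where $\mu_H$ is the quadratic moment map of $H$ on a symplectic module $\widehat W$, and to identify $\widehat W$ with $\mathrm{Rep}(\overline{Q_{loc}},m)$.

**Step 3: use up the equations transverse to $\mathfrak h$.** The aim is to see that all equations except those of $\mathfrak h$ just cut out a smooth formal subscheme. Write $\mathfrak g=\mathfrak h\oplus\mathfrak k$ with $\mathfrak k$ $H$-stable, and $F^\xi=\operatorname{tr}(\xi\rho)-\sum_i\lambda_i\operatorname{tr}\xi_i$; these functions cut out $Z$. Since $\rho(gx)=g\rho(x)g^{-1}$ and $\rho(x)=\lambda$,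
$$\omega(\xi x,\eta x)=d\mu^\xi_x(\eta x)=\operatorname{tr}(\xi[\eta,\rho(x)])=\operatorname{tr}([\xi,\eta]\rho(x))=\sum_i\lambda_i\operatorname{tr}[\xi,\eta]_i=0,$$
so $\mathfrak gx$ is isotropic. The functionals $\omega(\xi x,\cdot)$, $\xi\in\mathfrak k$, are linearly independent on $T_xX$, because $\mathfrak k\to\mathfrak gx$ is bijective and $\omega$ is nondegenerate. They vanish on $\mathfrak gx$, so they remain independent on $T_xN$. They are the differentials at $x$ of the $F^\xi$, which vanish at $x$. Hence
$$\mathcal O_Y:=\widehat{\mathcal O}_{N,x}/(F^\xi:\xi\in\mathfrak k)$$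
is regular, and it is $H$-stable because $\mathfrak k$ is. Its tangent space is $\widehat W:=T_xN\cap(\mathfrak gx)^\perp$. As $\mathfrak gx\subset(\mathfrak gx)^\perp$ and $T_xX=\mathfrak gx\oplus T_xN$, we have $(\mathfrak gx)^\perp=\mathfrak gx\oplus\widehat W$. So $\widehat W\cong(\mathfrak gx)^\perp/\mathfrak gx$, on which $\omega$ is nondegenerate. Moreover $\widehat{\mathcal O}_{N\cap Z,x}=\mathcal O_Y/(F^\xi:\xi\in\mathfrak h)$. The restriction $\omega_Y$ of $\omega$ to $Y$ is closed, $H$-invariant, and nondegenerate at the closed point. For $\xi\in\mathfrak h$ the vector field $y\mapsto\xi y$ is tangent to $Y$, so restricting $dF^\xi=\omega(\xi y,\cdot)$ gives $dF^\xi=\iota_\xi\omega_Y$ on $Y$.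

**Step 4: equivariant formal Darboux.** The aim is to make $\omega_Y$ constant, which forces the $F^\xi$ to be quadratic. Let $\mathfrak n\subset\mathcal O_Y$ be the maximal ideal. An $H$-equivariant splitting of $\mathfrak n/\mathfrak n^k\to\mathfrak n/\mathfrak n^2$ lifts, by reductivity, along the surjection $\mathfrak n/\mathfrak n^{k+1}\to\mathfrak n/\mathfrak n^k$. In the limit we obtain an $H$-equivariant identification $\mathcal O_Y\cong\mathbb C[[\widehat W]]$, with $H$ acting linearly.

Let $\omega_0$ be the constant term of $\omega_Y$. Suppose $\omega_Y=\omega_0+\eta_k+(\text{coefficients of degree}\ge k+1)$ with $k\ge1$ and $\eta_k$ with coefficients homogeneous of degree $k$. Then $\eta_k$ is closed and $H$-invariant. For the Euler field $Eu$ we have $(k+2)\eta_k=L_{Eu}\eta_k=d\,\iota_{Eu}\eta_k$, so $\eta_k=d\alpha_k$ with $\alpha_k=\frac1{k+2}\iota_{Eu}\eta_k$. Define an $H$-invariant vector field $v_k$, with coefficients of degree $k+1$, by $\iota_{v_k}\omega_0=-\alpha_k$. Then $L_{v_k}\omega_0=d\iota_{v_k}\omega_0=-\eta_k$. Since $L_{v_k}$ raises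 coefficient degree by $k\geq 1$, all further terms of $\exp(L_{v_k})\omega_Y$ have degree at least $k+1$, and
$$\exp(L_{v_k})\omega_Y=\omega_0+(\text{degree}\ge k+1).$$
The automorphism $\exp(v_k)$ changes the coordinates only in degrees $\ge k+1$, so the infinite composition over $k=1,2,\dots$ converges to an $H$-equivariant automorphism that carries $\omega_Y$ to $\omega_0$. Being $H$-equivariant, it fixes the linear vector fields $\xi\in\mathfrak h$. So after applying it, $dF^\xi=\iota_\xi\omega_0$ and $F^\xi(0)=0$. The function $\frac12\omega_0(\xi w,w)$ has the same differential and the same value at $0$. Hence $F^\xi(w)=\frac12\omega_0(\xi w,w)=\mu_H^\xi(w)$, and $\widehat{\mathcal O}_{N\cap Z,x}$ is the completion of $\mathbb C[\mu_H^{-1}(0)]$ at $0$.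

**Step 5: identify $\widehat W$.** The aim is to compute $\widehat W$ as an $H$-module. For modules $M,P$ satisfying $\rho_i=\lambda_i$, consider
$$C^0=\bigoplus_i\mathrm{Hom}(M_i,P_i)\xrightarrow{d^0}C^1=\bigoplus_{a\in\overline Q_1}\mathrm{Hom}(M_{t(a)},P_{h(a)})\xrightarrow{d^1}C^2=\bigoplus_i\mathrm{Hom}(M_i,P_i),$$
$$d^0(\xi)_a=a^P\xi-\xi a^M,\qquad d^1(s)=\sum_a\varepsilon_a(s_aa^{*M}+a^Ps_{a^*}).$$
In $d^1d^0\xi$ the mixed terms $a^P\xi a^{*M}$ cancel, so $d^1d^0\xi=\rho^P\xi-\xi\rho^M=0$. Pair $C^2(M,P)$ with $C^0(P,M)$ by the trace, and $C^1(M,P)$ with $C^1(P,M)$ by $\langle s,s'\rangle=\sum_a\varepsilon_a\operatorname{tr}(s_as'_{a^*})$. For $\eta\in C^0(P,M)$, replacing $a$ by $a^*$ in the second half of $d^1$ gives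
$$\operatorname{tr}(d^1(s)\eta)=\sum_a\varepsilon_a\operatorname{tr}\big(s_a(a^{*M}\eta-\eta a^{*P})\big)=\langle s,d^0\eta\rangle .$$
So $H^0(M,P)=\mathrm{Hom}(M,P)$ and $H^2(M,P)=\operatorname{coker}d^1\cong\mathrm{Hom}(P,M)^*$. The alternating sum of the dimensions of the $C^i$ is $(\dim M,\dim P)$, hence
$$\dim H^1(M,P)=\dim\mathrm{Hom}(M,P)+\dim\mathrm{Hom}(P,M)-(\dim M,\dim P).$$
For $M=P=x$ the complex is, up to sign, $\mathfrak g\to X\xrightarrow{d\mu_x}\mathfrak g^*$, and $\ker d\mu_x=(\mathfrak gx)^\perp$. So, $H$-equivariantly,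
$$\widehat W\cong H^1(M,M)=\bigoplus_{s,t}\mathrm{Hom}(\mathbb C^{m_s},\mathbb C^{m_t})\otimes H^1(M_s,M_t).$$
By Schur's lemma $\dim H^1(M_t,M_t)=2-(\beta_t,\beta_t)=2p(\beta_t)$ and $\dim H^1(M_s,M_t)=-(\beta_s,\beta_t)$ for $s\ne t$; in particular these numbers are $\ge0$. Thus $\widehat W\cong\mathrm{Rep}(\overline{Q_{loc}},m)$ as $H$-modules, and by Fact 3 as symplectic $H$-modules. Therefore $\mathbb C[\mu_H^{-1}(0)]^H\cong R_{Q_{loc}}(m)$, and Steps 1, 2 and 4 give the proposition. $\square$

Note that the form of $Q_{loc}$ is the Gram matrix $(e_s,e_t)=(\beta_s,\beta_t)$: off the diagonal by definition, on the diagonal because $2-2p(\beta_t)=(\beta_t,\beta_t)$. Everything is now reduced to the rings $R_Q(\alpha)$.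

## Square-zero traceless matrices and overloaded vertices

Over a field, a $u\times u$ matrix with $B^2=0$ has rank at most $u/2$ and trace $0$. Over a ring with nilpotents neither conclusion survives: for $u=1$, $B^2=0$ does not give $B=0$. The next lemma says that adding the trace relation suffices. For $u=2$ it is visible: $B^2=\operatorname{tr}(B)B-\det(B)\,\mathrm{id}$, so $B^2=0$ and $\operatorname{tr}B=0$ give $\det B=0$.

**Lemma 6.** Let $k,u\ge0$ with $2k>u$, let $S$ be a commutative $\mathbb Q$-algebra, and let $B$ be a $u\times u$ matrix over $S$ with $B^2=0$ and $\operatorname{tr}B=0$. Then $\wedge^kB=0$.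

*Proof.* If $k>u$ then $\wedge^kS^u=0$; so let $k\le u$. Let $U=S^u$, and let $D$ be the derivation of $\wedge U$ that extends $B$. Expanding $D^j(x_1\wedge\dots\wedge x_r)$ by the Leibniz rule, any term in which some $x_i$ is hit twice vanishes because $B^2=0$. Hence $D^j=0$ on $\wedge^rU$ for $j>r$, and $D^k=k!\wedge^kB$ on $\wedge^kU$. On $\wedge^uU$, $D$ is multiplication by $\operatorname{tr}B=0$. So if the degrees of $x$ and $y$ add up to $u$, then $0=D(x\wedge y)=Dx\wedge y+x\wedge Dy$. Iterate: for $x\in\wedge^kU$, $y\in\wedge^{u-k}U$,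
$$k!\,(\wedge^kB\,x)\wedge y=D^kx\wedge y=(-1)^kx\wedge D^ky=0,$$
since $k>u-k$. The pairing $\wedge^kU\times\wedge^{u-k}U\to\wedge^uU$ is perfect and $k!$ is invertible, so $\wedge^kB=0$. $\square$

**Lemma 7.** For $\sigma\in\mathrm{Hom}(\mathbb C^u,\mathbb C^d)$, $\tau\in\mathrm{Hom}(\mathbb C^d,\mathbb C^u)$ and $B=\tau\sigma$,
$$A_{u,d}:=(\mathbb C[\sigma,\tau]/(\sigma\tau))^{\mathrm{GL}_d}=\mathbb C[B]/(\operatorname{tr}B,\,B^2,\,\wedge^{d+1}B),$$
where on the right $B$ is a generic $u\times u$ matrix. For $d\ge\lfloor u/2\rfloor$ this is $\mathbb C[B]/(\operatorname{tr}B,B^2)$, independent of $d$.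

*Proof.* By the first and second fundamental theorems for $\mathrm{GL}_d$, $\mathbb C[\sigma,\tau]^{\mathrm{GL}_d}=\mathbb C[B]/(\wedge^{d+1}B)$. It remains to find the invariants in the ideal $(\sigma\tau)$. This ideal is the image of the equivariant map $P\mapsto\operatorname{tr}(\sigma\tau P)$ from polynomial maps $P$ with values in $\mathrm{End}(\mathbb C^d)$. By reductivity its invariants are the $\operatorname{tr}(\sigma\tau P)$ with $P$ equivariant. Such a $P$ is the same as an invariant function $\phi(Pv)$ that is linear in an extra vector $v$ and an extra covector $\phi$. By the first fundamental theorem, it is a $\mathbb C[B]$-combination of $\phi(v)$ and of products of an entry of $\phi\sigma$ with an entry of $\tau v$. So $P$ is a $\mathbb C[B]$-combination of $\mathrm{id}$ and of $\sigma L\tau$, $L\in\mathrm{End}(\mathbb C^u)$. Now $\operatorname{tr}(\sigma\tau)=\operatorname{tr}B$ and $\operatorname{tr}(\sigma\tau\sigma L\tau)=\operatorname{tr}(B^2L)$, which proves the formula. If $d\ge\lfloor u/2\rfloor$ then $2(d+1)>u$, and Lemma 6 with $k=d+1$ shows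 that the last relation is redundant. $\square$

**Proposition 8.** Let $i$ be a loop-free vertex of $Q$ with $(\alpha,e_i)>0$. Put $u_i=2\alpha_i-(\alpha,e_i)$, the sum of $\alpha_{t(a)}$ over the arrows $a$ of $\overline Q$ ending at $i$. Let $\alpha'$ be $\alpha$ with $\alpha_i$ replaced by $\lfloor u_i/2\rfloor<\alpha_i$. Then $R_Q(\alpha)\cong R_Q(\alpha')$.

*Proof.* The hypothesis says $2\alpha_i>u_i$, so indeed $\lfloor u_i/2\rfloor<\alpha_i$.

**Step 1: isolate the vertex.** The aim is to write everything near $i$ in terms of Lemma 7. Let $V_i=\mathbb C^{\alpha_i}$, $U=\bigoplus_{h(a)=i}\mathbb C^{\alpha_{t(a)}}$, $\sigma=(a)_a:U\to V_i$ and $\tau=(\varepsilon_aa^*)_a:V_i\to U$. Then $\dim U=u_i$ and $\rho_i=\sigma\tau$. Let $X'$ be the space of the remaining arrows. For $j\ne i$, a term of $\rho_j$ that passes through $i$ comes from an arrow $a^*:i\to j$ with $h(a)=i$, and equals $\varepsilon_{a^*}a^*a=-\varepsilon_aa^*a$, minus a diagonal block of $B=\tau\sigma$. So $\rho_j$ has entries in $\mathbb C[X']\otimes\mathbb C[B]$, given by formulas that do not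 involve $\alpha_i$.

**Step 2: take $\mathrm{GL}(V_i)$-invariants first.** The aim is to see that $\alpha_i$ enters only through $A_{u_i,\alpha_i}$. The entries of $\rho_j$, $j\ne i$, are $\mathrm{GL}(V_i)$-invariant, so by reductivity the ideal they generate in $\mathbb C[X']\otimes\mathbb C[\sigma,\tau]/(\sigma\tau)$ meets the invariants in the ideal that they generate there. Hence
$$R_Q(\alpha)=\Big(\big(\mathbb C[X']\otimes A_{u_i,\alpha_i}\big)/(\rho_j:j\ne i)\Big)^{\prod_{j\ne i}\mathrm{GL}(\alpha_j)}.$$
By Lemma 7, $A_{u_i,\alpha_i}=A_{u_i,\lfloor u_i/2\rfloor}$, with the same generating matrix $B$. So the right side is also $R_Q(\alpha')$. $\square$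

## Extended Dynkin quivers as pairs of matrices

Let $K$ be extended Dynkin with group $\Gamma$, let $V=\mathbb C^2$ have basis $\mathsf e_1,\mathsf e_2$, let $v$ be a dimension vector, $V_i=\mathbb C^{v_i}$ and $E=\bigoplus_iV_i\otimes\rho_i$. In this section $\rho_i$ is the representation, and we say "the relation $\rho_i$" for the other meaning.

**The model.** Write $f\in\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V)$ as $f_1\otimes\mathsf e_1+f_2\otimes\mathsf e_2$, and similarly $g\in\mathrm{Hom}_\Gamma(\rho_j,\rho_i\otimes V)$. Put $\langle f,g\rangle=\operatorname{tr}(f_1g_2-f_2g_1)$. Then $\langle g,f\rangle=-\langle f,g\rangle$. The pairing is perfect: on $\mathrm{End}(\bigoplus_i\rho_i)\otimes V$ the trace form tensored with the $\Gamma$-invariant symplectic form of $V$ is nondegenerate and $\Gamma$-invariant, so it stays nondegenerate on $\Gamma$-invariants. Hence we can choose bases $(\varphi_a)$ of these Hom spaces, indexed by the arrows $a$ of $\overline K$, with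
$$\langle\varphi_a,\varphi_{a^*}\rangle=\varepsilon_a,\qquad\langle\varphi_a,\varphi_b\rangle=0\ \text{ for }b\ne a^*,\ b:h(a)\to t(a).$$
(For $i\ne j$ take dual bases up to sign; for $i=j$ a symplectic basis.) Then
$$\mathbf A=\sum_aa\otimes\varphi_a=X\otimes\mathsf e_1+Y\otimes\mathsf e_2,\qquad X,Y\in\mathrm{End}(E),$$
identifies $\mathrm{Rep}(\overline K,v)$ with $(\mathrm{End}(E)\otimes V)^\Gamma$ as a $\mathrm{GL}(v)$-module, and $\operatorname{tr}_E(XY'-YX')=\sum_{a,b}\operatorname{tr}(ab')\langle\varphi_a,\varphi_b\rangle=\sum_a\varepsilon_a\operatorname{tr}(aa'^*)=\omega$. The quadratic moment map of the left-hand form is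
$$\tfrac12\operatorname{tr}_E\big([\xi,X]Y-[\xi,Y]X\big)=\operatorname{tr}_E(\xi[X,Y]).$$
Now $[X,Y]$ is, up to sign, the contraction of $\mathbf A^2$ with the symplectic form of $V$, and $\Gamma\subset\mathrm{SL}_2$ preserves that form. So $[X,Y]\in\mathrm{End}_\Gamma(E)$, that is, $[X,Y]=\sum_iC_i\otimes\mathrm{id}_{\rho_i}$. Comparing $\sum_i\delta_i\operatorname{tr}(\xi_iC_i)$ with (1) gives, identically,
$$\text{the relation }\rho_i\ \text{ equals }\ \delta_iC_i,\qquad\text{so }\ \mu_v^{-1}(0)=\{[X,Y]=0\}.\tag{3}$$

*Example.* For $\Gamma=1$ we have $X=x$, $Y=y$. For $\Gamma=\{\pm1\}$ all four arrows have $\varphi_a\in V$. We may take $\varphi_{a_1}=\mathsf e_1$, $\varphi_{a_2}=\mathsf e_2$, $\varphi_{a_1^*}=\mathsf e_2$, $\varphi_{a_2^*}=-\mathsf e_1$. So $X=a_1-a_2^*$, $Y=a_2+a_1^*$, and $[X,Y]$ is $a_1a_1^*+a_2a_2^*$ on $V_1$ and $-a_1^*a_1-a_2^*a_2$ on $V_0$, as it should be.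

**Lemma 9.** For a path $p$ of length $N$ in $\overline K$ let $\varphi_p:\rho_{t(p)}\to\rho_{h(p)}\otimes V^{\otimes N}$ be the composite of the $\varphi_a$ along $p$. The $\varphi_p$ with $p:i\to j$ of length $N$ form a basis of $\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V^{\otimes N})$.

*Proof.* Induct on $N$; $N=0$ is Schur's lemma. Decomposing $\rho_j\otimes V^{\otimes(N-1)}=\bigoplus_k\rho_k\otimes\mathrm{Hom}_\Gamma(\rho_k,\rho_j\otimes V^{\otimes(N-1)})$ and tensoring with $V$ gives
$$\mathrm{Hom}_\Gamma(\rho_i,\rho_j\otimes V^{\otimes N})\cong\bigoplus_k\mathrm{Hom}_\Gamma(\rho_i,\rho_k\otimes V)\otimes\mathrm{Hom}_\Gamma(\rho_k,\rho_j\otimes V^{\otimes(N-1)}),$$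
the isomorphism being composition. On the right the products of basis elements form a basis. $\square$

Moreover $\mathbf A^N=\sum_pp\otimes\varphi_p$. A word $c$ of length $N$ in $X,Y$ is the coefficient of $\mathbf A^N$ at the corresponding basis word of $V^{\otimes N}$. So
$$c(X,Y)=\sum_pp\otimes\varphi_p^c,\tag{4}$$
where $\varphi_p^c$ is the coefficient of $\varphi_p$ at that word. Words in $X,Y$ and paths in $\overline K$ carry the same information.

## Multiples of $\delta$: symmetric powers of the Kleinian singularity

**Lemma 10.** For $K$ extended Dynkin and $n\ge0$, $R_K(n\delta)\cong(\mathcal B^{\otimes n})^{\mathfrak S_n}$ with $\mathcal B=\mathbb C[x,y]^\Gamma$. In particular $R_K(n\delta)$ is a domain.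

For $n=1$ and $\Gamma=\{\pm1\}$ this is the cone computed at the start.

*Proof.* For $n=0$ both sides are $\mathbb C$. Let $n\ge1$, $S=\mathbb C[\mu_{n\delta}^{-1}(0)]$ and $R=S^{\mathrm{GL}(n\delta)}$. Over $S$ the matrices $X,Y$ commute, by (3). By Le Bruyn–Procesi, $R$ is generated by traces of oriented cycles. Let $\mathcal B_+$ be the positive-degree part of $\mathcal B$.

**Step 1: better generators.** The aim is to replace traces of cycles by traces of $\Gamma$-invariant polynomials in $X,Y$. For $g\in\Gamma$ and a word $c$ of length $N\ge1$, (4) gives $\operatorname{tr}_E(g\,c(X,Y))=\sum_p\operatorname{tr}(p)\operatorname{tr}(g\varphi_p^c)$ over closed paths of length $N$. By Lemma 9 the $\varphi_p$ are linearly independent in $\bigoplus_i\mathrm{End}(\rho_i)\otimes V^{\otimes N}$. The functionals $\varphi\mapsto\operatorname{tr}(g\varphi^c)$ separate points there, because $\mathbb C\Gamma\cong\bigoplus_i\mathrm{End}(\rho_i)$. So every $\operatorname{tr}(p)$ is a linear combination of the $\operatorname{tr}_E(g\,c)$. As $X,Y$ commute, $R$ is generated by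 the elements $\operatorname{tr}_E(gf(X,Y))$ with $g\in\Gamma$ and $f\in\mathbb C[x,y]$ homogeneous of positive degree.

Invariance of $\mathbf A$ means $\sum_k gX_kg^{-1}\otimes g\mathsf e_k=\sum_kX_k\otimes\mathsf e_k$ with $X_1=X$, $X_2=Y$. Applying a linear form composed with $g^{-1}$ to the second factor gives $g\,l(X,Y)g^{-1}=(g\cdot l)(X,Y)$ for linear forms $l$, hence $g\,f(X,Y)g^{-1}=(g\cdot f)(X,Y)$ for all $f$.

Let $g\ne1$. As $g$ has finite order and determinant $1$, its eigenvalues on linear forms are $\zeta,\zeta^{-1}$, both $\ne1$, with eigenvectors $l,l'$. A monomial of positive degree in $l,l'$ contains $l$ or $l'$. If it is $lf'$, then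
$$\operatorname{tr}_E(glf')=\zeta\operatorname{tr}_E(lgf')=\zeta\operatorname{tr}_E(gf'l)=\zeta\operatorname{tr}_E(glf'),$$
so the trace is $0$; similarly for $l'$. For $g=1$, $\operatorname{tr}_Ef(X,Y)=\operatorname{tr}_E\big(hf(X,Y)h^{-1}\big)$ for $h\in\Gamma$, and averaging over $h$ lets us take $f\in\mathcal B_+$.

For $f\in\mathcal B$ the matrix $f(X,Y)$ commutes with $\Gamma$. Let $f_0\in\mathrm{End}(V_0)\otimes S=\mathrm{Mat}_n(S)$ be its component at the trivial representation. Then $f\mapsto f_0$ is an algebra homomorphism. Put $s_f=\operatorname{tr}f_0$. Since $\frac1{|\Gamma|}\sum_gg$ is the projection to the $\Gamma$-invariants, for $f\in\mathcal B_+$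
$$s_f=\frac1{|\Gamma|}\sum_g\operatorname{tr}_E(gf(X,Y))=\frac1{|\Gamma|}\operatorname{tr}_Ef(X,Y).$$
So $R$ is generated by the $s_f$, $f\in\mathcal B_+$.

**Step 2: a spanning set.** The aim is to bound the number of factors. The antisymmetrizer of $(S^n)^{\otimes(n+1)}$ is $0$. Multiplying it by $f_{1,0}\otimes\dots\otimes f_{n+1,0}$, where $f_{i,0}$ is the matrix $(f_i)_0$, and taking traces gives
$$\sum_{\pi\in\mathfrak S_{n+1}}\mathrm{sgn}(\pi)\operatorname{tr}_\pi(f_{1,0},\dots,f_{n+1,0})=0,$$
where $\operatorname{tr}_\pi$ is the product over the cycles of $\pi$ of the traces of the corresponding products. The identity contributes $s_{f_1}\cdots s_{f_{n+1}}$. Every other term is, up to sign, a product of fewer traces $s_h$, with $h\in\mathcal B_+$ a product of some of the $f_i$. So $R$ is spanned by the products $s_{f_1}\cdots s_{f_r}$, $0\le r\le n$, for multisets $\{f_1,\dots,f_r\}$ from a fixed basis of $\mathcal B_+$.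

**Step 3: independence.** The aim is to test these products on enough representations. For $(p_1,\dots,p_n)\in V^n$ let $E'=\bigoplus_{s=1}^n\mathbb C\Gamma$, which is isomorphic to $E$ because $\dim V_i=n\delta_i$. Give it the basis $\epsilon_{s,h}$ with $g\epsilon_{s,h}=\epsilon_{s,gh}$, and put $\mathbf A\epsilon_{s,h}=\epsilon_{s,h}\otimes hp_s$. This is $\Gamma$-equivariant, and $X,Y$ are diagonal, so $[X,Y]=0$. We obtain a morphism $V^n\to\mu_{n\delta}^{-1}(0)$. For $f\in\mathcal B$, $f(X,Y)\epsilon_{s,h}=f(hp_s)\epsilon_{s,h}=f(p_s)\epsilon_{s,h}$, so on the invariant vector $\sum_h\epsilon_{s,h}$ it acts by $f(p_s)$. Hence there is a homomorphism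
$$R\to(\mathcal B^{\otimes n})^{\mathfrak S_n}\subset\mathbb C[V^n],\qquad s_f\mapsto\sum_sf(p_s).$$
Expand the image of $s_{f_1}\cdots s_{f_r}$ over maps $\{1,\dots,r\}\to\{1,\dots,n\}$. The injective maps give a nonzero multiple of the symmetrization of $f_1\otimes\dots\otimes f_r\otimes1^{\otimes(n-r)}$; the others give tensors with fewer than $r$ factors in $\mathcal B_+$. As $\mathcal B=\mathbb C\oplus\mathcal B_+$, the symmetrizations over multisets of size $\le n$ from a basis of $\mathcal B_+$ form a basis of $(\mathcal B^{\otimes n})^{\mathfrak S_n}$. By triangularity in $r$, the spanning set of Step 2 maps to a basis. So the homomorphism is bijective, and its target is a subring of $\mathbb C[V^n]$, hence a domain. $\square$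

## A single connecting arrow is invisible to invariants

For $\Gamma=1$, $\mathbf v=\mathbf w=1$ we saw that the only invariant through the framing arrow is $b^*b=0$. This is a general fact.

**Lemma 11.** Let $Q$ have vertex set $J\sqcup K$ with exactly one arrow between $J$ and $K$, giving $b:j\to k$ and $b^*:k\to j$ in $\overline Q$ with $j\in J$, $k\in K$. Assume $\alpha_j=1$ and one of:

(a) $\alpha_k=1$;

(b) the full subquiver on $K$ is extended Dynkin and $\delta_k=1$ ($\alpha_K$ arbitrary).

Then $R_Q(\alpha)\cong R_J(\alpha_J)\otimes R_K(\alpha_K)$.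

*Proof.* Let $S=\mathbb C[\mu_\alpha^{-1}(0)]=\mathbb C[X]/I$ and $\varepsilon=\varepsilon_b$, where $X$ is the representation space. In the McKay model $X,Y$ will be matrices; no confusion should arise.

**Step 1: $b^*pb=0$ in $S$ for every path $p:k\to k$ in $\overline K$.** This is what makes cycles through $b$ vanish.

*Case (a).* In $S$ we have $0=\sum_{i\in K}\operatorname{tr}\rho_i=\varepsilon\operatorname{tr}(bb^*)$, since the arrows inside $K$ cancel in pairs. As $\alpha_j=\alpha_k=1$, everything is scalar, and $b^*pb=p\,bb^*=0$.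

*Case (b).* By (3), the relations of $Q$ at the vertices of $K$ read $\delta_iC_i=0$ for $i\ne k$ and $C_k+\varepsilon bb^*=0$, because $\delta_k=1$. Since $\dim\rho_k=1$, we may regard $b$ as an element of $V_k\otimes\rho_k\otimes S\subset E\otimes S$ and extend $b^*$ by $0$ to $E$. So
$$[X,Y]=-\varepsilon\,bb^*\quad\text{in }\mathrm{End}(E)\otimes S.\tag{5}$$
We show $b^*cb=0$ for every word $c$ in $X,Y$, by induction on its length $N$. For $z=sX+tY$ with $s,t\in\mathbb C^*$ we have $[z,Y]=s[X,Y]$, and therefore
$$b^*z^Nb=\operatorname{tr}(z^Nbb^*)=-\varepsilon\operatorname{tr}(z^N[X,Y])=-\varepsilon s^{-1}\operatorname{tr}(z^N[z,Y])=-\varepsilon s^{-1}\operatorname{tr}([z,z^NY])=0.$$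
Comparing coefficients of $s^it^l$, the sum of $b^*cb$ over all words $c$ with $i$ letters $X$ and $l$ letters $Y$ is $0$. Two words of the same content differ by a sum of terms $\pm c'[X,Y]c''$ with $c',c''$ shorter than $N$. By (5), $b^*c'[X,Y]c''b=-\varepsilon(b^*c'b)(b^*c''b)$, which is $0$ by induction. So all words of the same content give the same value. The sum of these equal values is $0$, so each is $0$, as we are in characteristic $0$. (For $N=0$ and $N=1$ the trace computation alone suffices.)

Now pass from words to paths. By (4), the element $\sum_p(b^*pb)\varphi_p$ over paths $p:k\to k$ of length $N$, which lies in $S\otimes\mathrm{Hom}_\Gamma(\rho_k,\rho_k\otimes V^{\otimes N})$, has coefficient $b^*cb=0$ at every word $c$. So it is $0$, and by Lemma 9 every $b^*pb$ is $0$.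

**Step 2: invariants in the ideal $(b,b^*)$ lie in $I$.** This turns Step 1 into a statement about rings. By Le Bruyn–Procesi, $\mathbb C[X]^{\mathrm{GL}(\alpha)}$ is generated by traces of oriented cycles. Let $(b,b^*)\subset\mathbb C[X]$ be the ideal generated by the entries of $b$ and $b^*$. Grading by degree in $(b,b^*)$, its invariants are spanned by products of such traces that include a cycle through $b$ or $b^*$. Since $b,b^*$ are the only arrows of $\overline Q$ between $J$ and $K$, that cycle contains $b$. Start it at $j$ with $b$; it then follows a path $p:k\to k$ in $\overline K$ and returns through $b^*$. As $\alpha_j=1$, its trace is a product of scalars, one of which is $b^*pb$. By Step 1 it lies in $I$. So $(b,b^*)^{\mathrm{GL}(\alpha)}\subset I$.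

**Step 3: compare the rings.** The ideal $(b,b^*)+I$ defines $\mu_J^{-1}(0)\times\mu_K^{-1}(0)$. By reductivity
$$((b,b^*)+I)^{\mathrm{GL}(\alpha)}=(b,b^*)^{\mathrm{GL}(\alpha)}+I^{\mathrm{GL}(\alpha)}=I^{\mathrm{GL}(\alpha)}.$$
Hence $R_Q(\alpha)=\mathbb C[\mu_J^{-1}(0)\times\mu_K^{-1}(0)]^{\mathrm{GL}(\alpha)}=R_J(\alpha_J)\otimes R_K(\alpha_K)$. $\square$

## One framing vertex over Dynkin and extended Dynkin diagrams

**Proposition 12.** Let $Q$ have vertex set $\{\infty\}\sqcup I$, where the full subquiver on $I$ is a disjoint union of Dynkin and extended Dynkin quivers; loops at $\infty$ and arrows between $\infty$ and $I$ are arbitrary. If $\alpha_\infty=1$, then $R_Q(\alpha)$ is reduced (indeed a domain).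

*Proof.*

**Step 1: one component.** The aim is to reduce to connected $I$ and to normalize $\alpha$. Loops at $\infty$ give scalars on which the group acts trivially and which cancel in $\rho$; they contribute a polynomial factor, so drop them. As $\alpha_\infty=1$, we may use only the group $\prod_{i\in I}\mathrm{GL}(\alpha_i)$ and only the relations at $I$. Then $\mu^{-1}(0)$ and the group are products over the components of $I$, and so is the invariant ring as a tensor product. So assume $I=K$ is connected (if $I=\emptyset$, then $R=\mathbb C$ after dropping the loops).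

Write $\alpha=(1,v)$, let $w_i$ be the number of arrows joining $\infty$ and $i$, let $C$ be the matrix of the form of $K$, and put $\kappa=w-Cv$, so that $\kappa_i=-(\alpha,e_i)$. Apply Proposition 8 at vertices of $K$ as long as possible. Each application lowers $|v|=\sum v_i$, so the process stops and we may assume $\kappa_i\ge0$ for all $i\in K$. (For $K=\tilde A_0$ we have $C=0$ and $\kappa=w\ge0$ from the start.) If $K$ is extended Dynkin put $\ell=w\cdot\delta=\kappa\cdot\delta$.

**Step 2: $K$ Dynkin, or $K$ extended Dynkin with $\ell\ge2$.** The aim is to show $\alpha\in\Sigma_0$ and use Theorem 4. If $v=0$ then $R=\mathbb C$. Let $v\ne0$.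

*$\alpha$ is a root.* We have $0\le\kappa\cdot v=w\cdot v-(v,v)$. Suppose $w\cdot v\le1$. As $(v,v)$ is even and $\ge0$, it is $0$. So $K$ is extended Dynkin and $v=n\delta$ with $n\ge1$, whence $w\cdot v=n\ell\ge2$, a contradiction. So $w\cdot v\ge2$, that is, $(\alpha,e_\infty)=2-w\cdot v\le0$. Suppose a connected component of $\operatorname{supp}\alpha$ misses $\infty$, and let $v''\ne0$ be the restriction of $v$ to it. Then $w\cdot v''=0$ and $(v,v'')=(v'',v'')$, so $0\le\kappa\cdot v''=-(v'',v'')$ and $(v'',v'')=0$. Again $K$ is extended Dynkin, $v''=n\delta$ with $n\ge1$, and $w\cdot v''=n\ell\ge2$, a contradiction. So $\alpha$ has connected support and $(\alpha,e_x)\le0$ for all $x$; by Kac it is a root.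

*The inequality.* Let $\alpha=\beta^0+\dots+\beta^{r-1}$, $r\ge2$, be a decomposition into positive roots with $\beta^0=(1,v')$. The other $\beta^t$ are positive roots of $K$. Put $u=v-v'\ne0$. From $p(1,v)=w\cdot v-q(v)$ we get
$$p(\alpha)-p(\beta^0)=w\cdot u-(v,u)+q(u)=\kappa\cdot u+q(u).$$
Real roots have $p=0$. Imaginary roots of $K$ are multiples of $\delta$ and have $p=1$. Let $k$ be the number of imaginary $\beta^t$, $t\ge1$, let $N\delta$ be their sum (so $N\ge k$), and $r'$ the sum of the real ones. As $u=N\delta+r'$ and $\delta$ is in the radical of the form of $K$,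
$$p(\alpha)-\sum_tp(\beta^t)=N\ell-k+\kappa\cdot r'+q(r'),$$
with $N\ell=0$ in the Dynkin case, where $k=N=0$. If $k\ge1$, then $\ell\ge2$, and this is at least $2N-k>0$. If $k=0$, then $r'=u\ne0$, and either $q(r')>0$, or $K$ is extended Dynkin, $r'=n\delta$ with $n\ge1$ and $\kappa\cdot r'=n\ell>0$. So $\alpha\in\Sigma_0$, and $R_Q(\alpha)$ is a domain.

**Step 3: $K$ extended Dynkin with $\ell\le1$.** The aim is to remove the framing. If $\ell=1$, then exactly one arrow joins $\infty$ to $K$, at a vertex $k$ with $\delta_k=1$. Lemma 11(b) with $J=\{\infty\}$ gives $R_Q(\alpha)\cong R_K(v)$. If $\ell=0$, then $w=0$ and again $R_Q(\alpha)=R_K(v)$. Now apply Proposition 8 to $(K,v)$ until $(v,e_i)\le0$ for all $i$. As $\sum_i\delta_i(v,e_i)=(v,\delta)=0$, all $(v,e_i)$ vanish, so $v=n\delta$ with $n\ge0$. Lemma 10 says that $R_K(n\delta)$ is a domain. $\square$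

*Proof of Theorem 1.* The quiver $(Q_0,Q_1')$ is extended Dynkin by McKay, so its form on $\mathbb Z^{Q_0}$ is even and positive semidefinite. We have $\mathfrak M_\theta(\mathbf v,\mathbf w)=\mathfrak M_\theta^0(\alpha)$ for the quiver with arrows $Q_1'^{\mathbf w}$ and $\alpha=(1,\mathbf v)$. If it is empty there is nothing to prove. Let $\bar x$ be a closed point and $M=\bigoplus_tM_t^{\oplus m_t}$ as in Proposition 5. Since $\alpha_\infty=1$, exactly one stable summand, $M_\infty$, is nonzero at the vertex $\infty$, and $m_\infty=1$. For $t\ne\infty$ we have $\beta_t\in\mathbb Z_{\ge0}^{Q_0}$. On the vertices $t\ne\infty$ the form of $Q_{loc}$ is the Gram matrix $((\beta_s,\beta_t))$, so it is positive semidefinite. Hence the connected components of $Q_{loc}\setminus\{\infty\}$ are Dynkin or extended Dynkin (one-loop quivers included). By Proposition 12, $R_{Q_{loc}}(m)$ is reduced, and by Proposition 5, $\mathfrak M_\theta(\mathbf v,\mathbf w)$ is reduced at $\bar x$. On a scheme of finite type over $\mathbb C$ the nilradical is coherent, so its support is closed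 and, if nonempty, contains a closed point. As there is none, the scheme is reduced. $\blacksquare$

## Arbitrary quivers and a submodular function

For Theorem 2 the local quiver can be anything, so we need to know exactly how $\Sigma_0$ can fail once no vertex is overloaded. The answer is that only the two remaining phenomena occur: multiples of $\delta$, and a single connecting arrow.

**Proposition 13.** Let $\alpha\ne0$ have connected support with $(\alpha,e_i)\le0$ for all $i$. Replace $Q$ by the full subquiver on $\operatorname{supp}\alpha$. Then one of the following holds: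

1. $\alpha\in\Sigma_0$;
2. $Q$ is extended Dynkin and $\alpha=m\delta$, $m\ge1$;
3. the vertex set is $J\sqcup K$, with $J,K\ne\emptyset$, joined by exactly one arrow, with ends $j\in J$, $k\in K$, $\alpha_j=1$, and either $\alpha_k=1$, or $K$ is extended Dynkin with $\delta_k=1$.

*Proof.*

**Step 1: the function $e$.** The aim is to measure how far a decomposition is from violating the inequality of $\Sigma_0$. Let $h_i=-(\alpha,e_i)\ge0$, $h(\beta)=\sum_ih_i\beta_i$, and for $0\le\beta\le\alpha$
$$e(\beta)=-(\beta,\alpha-\beta)=2q(\beta)+h(\beta)=e(\alpha-\beta).$$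
With $x_i=\beta_i/\alpha_i$, substituting $(e_i,e_i)\alpha_i=-h_i+\sum_{j\ne i}n_{ij}\alpha_j$ into $(\beta,\beta)$ gives
$$e(\beta)=\sum_ih_i\alpha_ix_i(1-x_i)+\tfrac12\sum_{i\ne j}n_{ij}\alpha_i\alpha_j(x_i-x_j)^2\ge0.\tag{6}$$
Write $0<\beta<\alpha$ for $0\le\beta\le\alpha$, $\beta\ne0,\alpha$. If $e(\beta)=0$ for such a $\beta$, then by connectedness $x$ is a constant, which lies in $(0,1)$, and so $h=0$. Then $\alpha$ is a strictly positive radical vector, and by (2) we are in case 2. Assume from now on that we are not in case 2. Then $e(\beta)\ge1$ for all $0<\beta<\alpha$.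

**Step 2: if $e\ge2$ throughout, we are in case 1.** For $\alpha=\sum_{t=1}^r\beta^t$ with $r\ge2$ and all $\beta^t>0$, we have $q(\alpha)=\sum_tq(\beta^t)+\frac12\sum_t(\beta^t,\alpha-\beta^t)$. So
$$p(\alpha)-\sum_tp(\beta^t)=1-r+\tfrac12\sum_te(\beta^t)\ge1-r+r=1.$$
Also $\alpha$ is a root by Kac, so $\alpha\in\Sigma_0$. From now on let $\mathcal M=\{0<\beta<\alpha:e(\beta)=1\}$ be nonempty.

**Step 3: submodularity.** The aim is to find a very small element of $\mathcal M$. For componentwise $\wedge=\min$ and $\vee=\max$ we have $e(\beta\wedge\beta')+e(\beta\vee\beta')\le e(\beta)+e(\beta')$. Indeed, $h$ and the diagonal terms of $q$ contribute equally to both sides, while the off-diagonal terms have coefficients $-n_{ij}\le0$, and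
$$\min(\beta_i,\beta_i')\min(\beta_j,\beta_j')+\max(\beta_i,\beta_i')\max(\beta_j,\beta_j')\ge\beta_i\beta_j+\beta_i'\beta_j'.$$
Suppose some $\beta\in\mathcal M$ has $\beta\wedge(\alpha-\beta)=0$. Then $\beta=\alpha_J$ and $\alpha-\beta=\alpha_K$ have disjoint supports, and $1=e(\beta)=\sum\alpha_j\alpha_k$ over the arrows between $J$ and $K$. So there is exactly one such arrow, and $\alpha_j=\alpha_k=1$: case 3.

Otherwise let $\beta\in\mathcal M$ be minimal and $\gamma=\alpha-\beta$. Then $0<\beta\wedge\gamma<\alpha$, and $\beta\vee\gamma=\alpha-\beta\wedge\gamma$ has the same value of $e$ as $\beta\wedge\gamma$. So $2e(\beta\wedge\gamma)\le e(\beta)+e(\gamma)=2$. Thus $\beta\wedge\gamma\in\mathcal M$, and minimality gives $\beta\wedge\gamma=\beta$, that is, $2\beta\le\alpha$.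

**Step 4: $q(\beta)=0$ and $h(\beta)=1$.** This will make $\beta$ look like $\delta$. As $h(\beta)=1-2q(\beta)$ is odd, $e(2\beta)=8q(\beta)+2h(\beta)=4-2h(\beta)\ne0$. Since $e(\alpha)=0$, we have $2\beta\ne\alpha$. So $0<2\beta<\alpha$ and $4-2h(\beta)\ge1$. As $h(\beta)\ge0$ is odd, $h(\beta)=1$ and $q(\beta)=0$. In particular some $k_0\in\operatorname{supp}\beta$ has $\beta_{k_0}=h_{k_0}=1$.

**Step 5: $\beta=\delta_K$ for an extended Dynkin $K$.** The support of $\beta$ is connected: otherwise $\beta=\beta_1+\beta_2$ with $\beta_1,\beta_2\ne0$ and $(\beta_1,\beta_2)=0$, and $e(\beta)=e(\beta_1)+e(\beta_2)\ge2$. Next, $(\beta,e_i)\le0$ for $i\in\operatorname{supp}\beta$. If $\beta=e_i$, then $(\beta,e_i)=2q(\beta)=0$. Otherwise $0<\beta-e_i<\beta$, so $\beta-e_i\notin\mathcal M$ by minimality, and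
$$2\le e(\beta-e_i)=1-2(\beta,e_i)+2q(e_i)-h_i.$$
As $q(e_i)\le1$ and $h_i\ge0$, this gives $2(\beta,e_i)\le2q(e_i)-1\le1$, so $(\beta,e_i)\le0$. Since $0=(\beta,\beta)=\sum_i\beta_i(\beta,e_i)$, all $(\beta,e_i)$ vanish on $K:=\operatorname{supp}\beta$. By (2), $K$ is extended Dynkin and $\beta$ is a multiple of $\delta_K$; as $\beta_{k_0}=1$, $\beta=\delta_K$.

**Step 6: one arrow leaves $K$.** With $J=\operatorname{supp}\alpha\setminus K$, and because $\delta_K$ is in the radical of the form of $K$, $1=h(\beta)=-(\alpha,\delta_K)=\sum\delta_k\alpha_j$ over the arrows between $k\in K$ and $j\in J$. So there is exactly one such arrow, and $\delta_k=\alpha_j=1$: case 3. $\square$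

*Example.* Let $J=\{\infty\}$, $K=\tilde A_0$, one arrow, $\alpha=(1,2)$. Then $h=(0,1)$, and $\beta=(0,1)$ has $e(\beta)=0+1=1$, while $e(2\beta)=2$. This is case 3 with $\beta=\delta_K$.

**Theorem 14.** For every finite quiver $Q$ and every $\alpha$, $R_Q(\alpha)$ is an integral domain.

*Proof.* Induct on $|\alpha|=\sum_i\alpha_i$; $R_Q(0)=\mathbb C$. If $\operatorname{supp}\alpha$ is disconnected, $R_Q(\alpha)$ is a tensor product of domains by induction. If some vertex $i$ has $(\alpha,e_i)>0$, then $i$ is loop-free, because a vertex with a loop has $(\alpha,e_i)\le0$, and Proposition 8 lowers $|\alpha|$. Otherwise Proposition 13 applies. In case 1, Theorem 4 shows that $R_Q(\alpha)$ is a domain; in case 2, Lemma 10 does. In case 3, Lemma 11 (with (a) or (b)) gives $R_Q(\alpha)\cong R_J(\alpha_J)\otimes R_K(\alpha_K)$, where both factors are domains by induction, since $|\alpha_J|,|\alpha_K|<|\alpha|$. $\square$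

*Proof of Theorem 2.* At each closed point the ring $R_{Q_{loc}}(m)$ of Proposition 5 is a domain by Theorem 14, in particular reduced. So $\mathfrak M_\theta^\lambda(\alpha)$ is reduced at every closed point. It is of finite type over $\mathbb C$, hence reduced. $\blacksquare$

**Remark (not used above).** Crawley-Boevey (Math. Ann. 325 (2003)) proved that $\mu_\alpha^{-1}(0)/\!/\mathrm{GL}(\alpha)$ with its reduced structure is a normal variety. With Theorem 14, $R_Q(\alpha)$ is then normal. Being excellent, it has normal completion at the origin. Proposition 5 and faithfully flat descent show that the schemes of Theorems 1 and 2 are also normal.
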